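\title{Real rank at most $n$ is axiomatizable}

\begin{abstract}
We show that for every $n\ge 0$ the class of $C^*$-algebras of real rank at most $n$ is closed under ultraproducts and ultraroots, and hence is axiomatizable in continuous logic. The main step is a uniformity statement: if $b_0,\dots,b_n$ are self-adjoint elements of a unital $C^*$-algebra and $\sum_j b_j^2$ is invertible, then for every $\varepsilon>0$ the tuple can be moved by at most $2\varepsilon$ to a self-adjoint tuple whose squares sum to at least $\varepsilon^2$. The new tuple is $(cb_jc)_j$, where $c^2$ is the fixed point of a strict contraction for the Thompson metric. The same construction shows that real rank greater than $n$ is always witnessed at a definite distance depending only on $n$. It follows that an ultraproduct has real rank at most $n$ if and only if ultrafilter-many factors do, that real rank $>n$, $=n$ and $=\infty$ are axiomatizable, and that finite real rank is not.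
\end{abstract}

\section{The question and the results}\label{sec:intro}

Fix an integer $n\ge 0$ and put $m=n+1$. For a unital $C^*$-algebra $A$ let $A_{\mathrm{sa}}$ be the set of self-adjoint elements, and let
\[
V(A)=\Big\{\,b=(b_0,\dots,b_n)\in A_{\mathrm{sa}}^{m}\ :\ \sum_{j} b_j^2 \text{ is invertible}\Big\}.
\]
Tuples are normed by $\|a\|=\max_j\|a_j\|$, and $\operatorname{dist}(a,V(A))=\inf_{b\in V(A)}\|a-b\|$. The algebra $A$ has \emph{real rank at most $n$}, written $\operatorname{rr}(A)\le n$, if $V(A)$ is dense in $A_{\mathrm{sa}}^m$. For nonunital $A$ the condition is imposed on the minimal unitization. If $\operatorname{rr}(A)\le n$, then $\operatorname{rr}(A)\le n+1$: approximate the first $n+1$ entries and keep the last one, since adding a square to a positive invertible element leaves it invertible. So $\operatorname{rr}(A)$ is defined as the least such $n$, or $\infty$ if there is none.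

For $A=C(X)$ with $X$ compact, a tuple in $A^m_{\mathrm{sa}}$ is a continuous map $b\colon X\to\mathbb R^{m}$, and $b\in V(A)$ means that $b$ misses the origin. Thus $\operatorname{rr}(C(X))\le n$ says that every map $X\to\mathbb R^{n+1}$ can be pushed off the origin by an arbitrarily small perturbation. For a point $X$ this holds with $n=0$. For $X=[-1,1]$ it fails with $n=0$, because a real function at distance less than $1$ from $a(t)=t$ changes sign. In general $\operatorname{rr}(C(X))=\dim X$ for compact metrizable $X$ \cite{BP}, so real rank is a notion of dimension for $C^*$-algebras.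

Let $(A_i)_{i\in I}$ be $C^*$-algebras and $\mathcal U$ an ultrafilter on $I$. The product $\prod_iA_i$ consists of the bounded families $(x_i)$ with the supremum norm. The \emph{ultraproduct} $\prod_{\mathcal U}A_i$ is its quotient by the closed ideal of families with $\lim_{\mathcal U}\|x_i\|=0$; the class $[x_i]$ has norm $\lim_{\mathcal U}\|x_i\|$. If all $A_i$ equal $A$, this is the \emph{ultrapower} $A^{\mathcal U}$. A class of $C^*$-algebras is \emph{closed under ultraroots} if it contains $A$ whenever it contains some $A^{\mathcal U}$. A statement holds for \emph{$\mathcal U$-many} $i$ if the set of $i$ for which it holds belongs to $\mathcal U$.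

In the continuous logic of $C^*$-algebras, formulas are built from norms of $*$-polynomials by applying continuous real functions and by taking suprema and infima over balls of a given radius; a sentence is a formula without free variables, and it has a real value in every algebra. A property is \emph{axiomatizable} if the algebras with that property are the models of some theory. Equivalently, their class is closed under isomorphisms, ultraproducts and ultraroots, and this is the characterization that we use. Real rank zero is known to be axiomatizable. Thiel \cite{Thiel} records the following as an open question, Question~3.9.3 of Farah et al.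

\medskip
\noindent\emph{Question.} Let $n\ge1$. Is the property $\operatorname{rr}\le n$ axiomatizable?
\medskip

The difficulty is that invertibility does not pass to ultraproducts: the numbers $1/i$ are invertible, while $[1/i]=0$ in $\mathbb C^{\mathcal U}$ for a nonprincipal ultrafilter on $\mathbb N$. What does pass is a lower bound $\sum_jb_j^2\ge\theta$ with $\theta>0$ independent of the factor. So one needs to know whether a tuple in $V(A)$ can be moved a little so that the sum of squares acquires a lower bound depending only on the size of the move. For $n=0$ and for commutative $A$ a rescaling by functional calculus does this, which suggests a positive answer. For $n\ge1$ and noncommutative $A$ this rescaling destroys self-adjointness, and its symmetric version fails already in $\mathbb C\oplus M_2(\mathbb C)$ (Example~\ref{ex:M2}). The answer is nevertheless positive. No separability or other assumption is made in the following results.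

\begin{theorem}\label{thm:main}
For every $n\ge0$ the class of $C^*$-algebras with $\operatorname{rr}\le n$ is closed under isomorphisms, ultraproducts and ultraroots. Hence it is axiomatizable.
\end{theorem}

\begin{theorem}[uniformity]\label{thm:unif}
\leavevmode
\begin{enumerate}
\item[(a)] Let $A$ be a unital $C^*$-algebra, $b\in V(A)$ and $\varepsilon>0$. There is $b'\in A^m_{\mathrm{sa}}$ with $\|b'-b\|\le2\varepsilon$ and $\sum_j b_j'^2\ge\varepsilon^2$.
\item[(b)] In \textup{(a)}, $2\varepsilon$ can be replaced by $\frac{2}{\sqrt3}\varepsilon$, and it cannot be replaced by $C\varepsilon$ with $C<1$.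
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} needs only part (a). To treat the complementary class $\operatorname{rr}>n$ one has to make the \emph{failure} of density uniform. For unital $A$ put
\[
D_n(A)=\sup\{\operatorname{dist}(a,V(A)) : a\in A^m_{\mathrm{sa}},\ \|a\|\le1\}.
\]

\begin{theorem}[gap]\label{thm:gap}
Let $A$ be a unital $C^*$-algebra. Either $D_n(A)=0$, that is, $\operatorname{rr}(A)\le n$, or $D_n(A)>\gamma_n:=\dfrac{1}{81920\,(n+1)}$.
\end{theorem}

\begin{theorem}\label{thm:los}
\leavevmode
\begin{enumerate}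
\item[(a)] For all $C^*$-algebras $A_i$ and every ultrafilter $\mathcal U$,
\[
\operatorname{rr}\Big(\prod\nolimits_{\mathcal U}A_i\Big)\le n\iff\{i:\operatorname{rr}(A_i)\le n\}\in\mathcal U .
\]
\item[(b)] The properties $\operatorname{rr}>n$, $\operatorname{rr}=n$ and $\operatorname{rr}=\infty$ are axiomatizable, while $\operatorname{rr}<\infty$ is not.
\item[(c)] For unital algebras, $\operatorname{rr}\le n$ is given by one explicit $\forall\exists$ sentence, displayed in \eqref{eq:Psi}, whose value is either $0$ or at least a positive constant depending only on $n$.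
\item[(d)] If all $A_i$ are unital, then $\operatorname{rr}(\prod_iA_i)=\sup_i\operatorname{rr}(A_i)$.
\end{enumerate}
\end{theorem}

\section{Order, congruence and unitization}\label{sec:prelim}

Scalars denote multiples of the unit. The zero algebra counts as unital and has real rank $0$; statements about a single unital algebra are trivial for it, and their proofs assume $A\neq0$. We write $\tilde A$ for the minimal unitization, so $\tilde A=A$ if $A$ is unital. The following standard facts about a unital $C^*$-algebra are used throughout, with $x,y$ self-adjoint.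
\begin{enumerate}
\item[(F1)] If $x\le y$, then $v^*xv\le v^*yv$ for every $v$. Also $x\le\|x\|$ and $\|v\|^2=\|v^*v\|=\|vv^*\|$.
\item[(F2)] If $0\le x\le y$, then $\|x\|\le\|y\|$. If moreover $x$ is invertible, then so is $y$, and $y^{-1}\le x^{-1}$. A positive element is invertible if and only if it is $\ge\theta$ for some scalar $\theta>0$.
\item[(F3)] If $v$ is invertible, then $v^*v\ge\|v^{-1}\|^{-2}$, because $1=v^*(v^{-1})^*v^{-1}v\le\|v^{-1}\|^2v^*v$.
\item[(F4)] Continuous functions of $x$ commute with each other, $\|f(x)\|=\max_{\operatorname{sp}(x)}|f|$, an inequality $f\le g$ on $\operatorname{sp}(x)$ gives $f(x)\le g(x)$, and unital $*$-homomorphisms $\pi$ satisfy $\pi(f(x))=f(\pi(x))$.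
\end{enumerate}

The set $V(A)$ is invariant under multiplication by scalars $t>0$, so $\operatorname{dist}(ta,V(A))=t\operatorname{dist}(a,V(A))$. It contains $(t,0,\dots,0)$ for all $t>0$, so $\operatorname{dist}(a,V(A))\le\|a\|$. Consequently
\begin{equation}\label{eq:scale}
0\le D_n(A)\le1,\qquad \operatorname{dist}(a,V(A))\le D_n(A)\,\|a\|\quad(a\in A^m_{\mathrm{sa}}),
\end{equation}
and $D_n(A)=0$ if and only if $\operatorname{rr}(A)\le n$. The noncommutative form of this scaling invariance is the basic tool of the paper.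

\begin{lemma}[congruence]\label{lem:cong}
If $b\in V(A)$ and $c\in A$ is positive and invertible, then $(cb_jc)_j\in V(A)$.
\end{lemma}

\begin{proof}
Each $cb_jc$ is self-adjoint. By (F3) and (F1),
\[
\sum_j(cb_jc)^2=c\Big(\sum_jb_jc^2b_j\Big)c\ \ge\ \|c^{-1}\|^{-2}\,c\Big(\sum_jb_j^2\Big)c .
\]
The right side is positive and invertible, so (F2) applies.
\end{proof}

For unital $A$ and $B$ we have $V(A\oplus B)=V(A)\times V(B)$, and the norm on $A\oplus B$ is the maximum of the two norms. Hence
\begin{equation}\label{eq:sum}
\operatorname{rr}(A\oplus B)\le n\iff \operatorname{rr}(A)\le n\ \text{ and }\ \operatorname{rr}(B)\le n .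
\end{equation}
The next lemma reduces all questions about ultraproducts to unital factors.

\begin{lemma}\label{lem:unit}
$\operatorname{rr}(\prod_{\mathcal U}A_i)\le n$ if and only if $\operatorname{rr}(\prod_{\mathcal U}\tilde A_i)\le n$.
\end{lemma}

\begin{proof}
An ultraproduct does not change when the factors outside a set in $\mathcal U$ are discarded. If $\mathcal U$-many $A_i$ are unital, the two ultraproducts therefore coincide. Otherwise we may assume that no $A_i$ is unital. Then $B=\prod_{\mathcal U}A_i$ is a closed ideal of $E=\prod_{\mathcal U}\tilde A_i$. Let $(x_i+\lambda_i)$ be a bounded family with $x_i\in A_i$ and $\lambda_i\in\mathbb C$. The character $\tilde A_i\to\mathbb C$ with kernel $A_i$ is contractive, so $|\lambda_i|\le\|x_i+\lambda_i\|$. Thus $(\lambda_i)$ and $(x_i)$ are bounded, and $[x_i+\lambda_i]=[x_i]+\lim_{\mathcal U}\lambda_i$. This shows $E=B+\mathbb C1$. The same character gives $\|1-x_i\|\ge1$ for $x_i\in A_i$, so $1\notin B$. If $B$ is not unital, then $E\cong\tilde B$. If $B$ has a unit $e$, then $e\ne1$, and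 $e$ is central in $E$ because $ex=exe=xe$ for $x\in E$. Hence $E=B\oplus\mathbb C(1-e)$, and the claim follows from \eqref{eq:sum} and $\operatorname{rr}(\mathbb C)=0$.
\end{proof}

\section{Rescaling a tuple: the smallest cases}\label{sec:idea}

Let $b\in V(A)$, $T=\sum_jb_j^2$ and $\varepsilon>0$. The natural attempt at Theorem~\ref{thm:unif}(a) is to stretch $b$ where $T$ is small. Let $f(t)=\max\{1,\varepsilon/\sqrt t\}$ for $t>0$ and $x_j=b_jf(T)$. Then $\sum_jx_j^*x_j=f(T)^2T\ge\varepsilon^2$, and since $b_j^2\le T$ and $(f(t)-1)\sqrt t=\max\{0,\varepsilon-\sqrt t\}$,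
\[
\|x_j-b_j\|^2=\|(f(T)-1)b_j^2(f(T)-1)\|\le\|(f(T)-1)^2T\|\le\varepsilon^2 .
\]
If every $b_j$ commutes with $T$, the $x_j$ are self-adjoint, and Theorem~\ref{thm:unif}(a) holds with $\varepsilon$ in place of $2\varepsilon$. This covers $n=0$, where $T=b_0^2$, and all commutative algebras. In general $x_j$ is not self-adjoint. To keep self-adjointness one multiplies on both sides, $y_j=cb_jc$, which Lemma~\ref{lem:cong} permits. But now
\begin{equation}\label{eq:phi}
\sum_jy_j^2=c\,\varphi(c^2)\,c,\qquad \varphi(x)=\sum_jb_jxb_j ,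
\end{equation}
and the $b_j$ cannot be moved past $c^2$. The following example shows that no function of $T$ can serve as $c$.

\begin{example}\label{ex:M2}
Let $n=1$, $A=\mathbb C\oplus M_2(\mathbb C)$, $0<\delta,\varepsilon\le1$, and
\[
b_0=\delta\oplus\delta F,\quad F=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad b_1=0\oplus\operatorname{diag}(0,1),\qquad T=\delta^2\oplus\operatorname{diag}(\delta^2,1+\delta^2).
\]
A positive function of $T$ has the form $c=\alpha\oplus\operatorname{diag}(\alpha,\beta)$. Then $y_0=\alpha^2\delta\oplus\alpha\beta\delta F$, $y_1=0\oplus\operatorname{diag}(0,\beta^2)$, and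
\[
y_0^2+y_1^2=\alpha^4\delta^2\oplus\operatorname{diag}(\alpha^2\beta^2\delta^2,\ \alpha^2\beta^2\delta^2+\beta^4).
\]
Suppose $y_0^2+y_1^2\ge\varepsilon^2$ and $\|y-b\|\le2\varepsilon$. Then $\alpha^2\beta^2\delta^2\ge\varepsilon^2$, $\beta^2\le1+2\varepsilon$ and $\alpha^2\delta\le\delta+2\varepsilon$. Multiplying, $\varepsilon^2\le\delta(\delta+2\varepsilon)(1+2\varepsilon)$, which is false for small $\delta$. In the scalar summand $\delta$ is multiplied by $\alpha^2$, in the matrix summand only by about $\alpha$. The two eigenvectors of $T$ with eigenvalue $\delta^2$ need different stretching factors, and $T$ cannot tell them apart.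
\end{example}

By \eqref{eq:phi} the element that governs $\sum_jy_j^2$ is not $T=\varphi(1)$ but $p=\varphi(h)$ with $h=c^2$. So we ask that $h$ be a function of $p$. Then $c$ commutes with $p$, and $\sum_jy_j^2=hp$ is computed by functional calculus. The function $h=1+\varepsilon^2p^{-1}$ gives $hp=p+\varepsilon^2\ge\varepsilon^2$ and is close to $1$ where $p$ is large. Since $p$ depends on $h$, this is an equation:
\begin{equation}\label{eq:fp0}
h=1+\varepsilon^2\varphi(h)^{-1}.
\end{equation}

\begin{example}\label{ex:M2b}
In Example~\ref{ex:M2} try $h=h_0\oplus\operatorname{diag}(h_1,h_2)$. Then $\varphi(h)=\delta^2h_0\oplus\operatorname{diag}(\delta^2h_2,\ \delta^2h_1+h_2)$, and \eqref{eq:fp0} reads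
\[
h_0=1+\frac{\varepsilon^2}{\delta^2h_0},\qquad h_1=1+\frac{\varepsilon^2}{\delta^2h_2},\qquad h_2=1+\frac{\varepsilon^2}{\delta^2h_1+h_2}.
\]
The first equation gives $\delta h_0=\frac12\big(\delta+\sqrt{\delta^2+4\varepsilon^2}\big)\in[\varepsilon,\varepsilon+\delta]$. Substituting the second into the third gives $x=1+\varepsilon^2/(\delta^2+\varepsilon^2/x+x)$ for $x=h_2$. The right side exceeds $x$ at $x=1$ and is smaller than $x$ at $x=1+\varepsilon^2$, so there is a solution $h_2\in(1,1+\varepsilon^2)$. For small $\delta$, the entry $h_0$ has order $\varepsilon/\delta$ and $h_1$ has order $\varepsilon^2/\delta^2$, so the two eigenvectors are now treated differently. We obtain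
\[
y_0=\delta h_0\oplus\sqrt{\delta^2h_2+\varepsilon^2}\;F,\qquad y_1=0\oplus\operatorname{diag}(0,h_2).
\]
Already $y_0^2\ge\varepsilon^2$. The entries have moved by $\delta h_0-\delta\le\varepsilon$, by $\sqrt{\delta^2h_2+\varepsilon^2}-\delta\le\varepsilon+\delta(\sqrt{h_2}-1)\le2\varepsilon$, and by $h_2-1\le\varepsilon$.
\end{example}

It remains to solve \eqref{eq:fp0} in general. Iterating the right side is not a contraction in norm: the scalar map $G(x)=1+\varepsilon^2/(\delta^2x)$ has $|G'(1)|=\varepsilon^2/\delta^2$. In the coordinate $\log x$, however, the derivative has absolute value $xG(x)^{-1}|G'(x)|=(G(x)-1)/G(x)<1$. The Thompson metric is the operator version of $|\log x-\log x'|$. Positive linear maps and inversion do not increase it, and adding $1$ shrinks it on bounded sets.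

\section{The fixed point equation}\label{sec:fp}

We allow an extra parameter $\sigma\ge0$. With $\sigma>0$ the equation can be solved for tuples outside $V(A)$, which is needed in Section~\ref{sec:gap}.

\begin{lemma}\label{lem:fp}
Let $A$ be a unital $C^*$-algebra, $\varphi\colon A\to A$ a positive linear map, $\sigma\ge0$ and $\varepsilon,\theta>0$ with $\varphi(1)+\sigma\ge\theta$. There is $h\in A_{\mathrm{sa}}$ with $h\ge1$ and
\[
h=1+\varepsilon^2(\varphi(h)+\sigma)^{-1}.
\]
\end{lemma}

\begin{proof}
Let $M=1+\varepsilon^2/\theta>1$, $K=\{h\in A_{\mathrm{sa}}:1\le h\le M\}$ and $G(h)=1+\varepsilon^2(\varphi(h)+\sigma)^{-1}$. For $h\in K$ positivity of $\varphi$ gives $\varphi(h)+\sigma\ge\varphi(1)+\sigma\ge\theta$. By (F2), $G(h)$ is defined and $1\le G(h)\le M$. So $G$ maps $K$ to $K$.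

\emph{The metric.} For $h,k\in K$ let
\[
d(h,k)=\log\min\{r\ge1:\ h\le rk\ \text{ and }\ k\le rh\}.
\]
The set contains $M$, since $h\le M\le Mk$, and it is closed because the positive cone is closed. So the minimum exists and $d\le\log M$. The definition is symmetric, and $h\le rk$, $k\le r'l$ give $h\le rr'l$, which yields the triangle inequality. We compare $d$ with the norm. If $r=e^{d(h,k)}$, then $h-k\le(r-1)k\le(r-1)M$, and the same bound holds for $k-h$. Conversely $h\le k+\|h-k\|\le(1+\|h-k\|)k$ because $k\ge1$, and the same holds with $h,k$ exchanged. Hence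
\[
\|h-k\|\le M\big(e^{d(h,k)}-1\big),\qquad d(h,k)\le\log(1+\|h-k\|).
\]
So $d$ is a metric on $K$ with the same Cauchy sequences and the same limits as the norm. As $K$ is norm closed and nonempty, $(K,d)$ is a nonempty complete metric space.

\emph{Contraction.} Let $h,k\in K$ and $r=e^{d(h,k)}$. From $h\le rk$, $r\ge1$ and $\sigma\ge0$ we get $\varphi(h)+\sigma\le r(\varphi(k)+\sigma)$, so $(\varphi(k)+\sigma)^{-1}\le r(\varphi(h)+\sigma)^{-1}$ by (F2). Therefore $G(k)\le 1+r(G(h)-1)=rG(h)-(r-1)$. The term $-(r-1)$ is the gain from the summand $1$. Since $1\ge G(h)/M$, it can be made multiplicative: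
\[
G(k)\le\Big(r-\frac{r-1}{M}\Big)G(h)=\big(1+\rho(r-1)\big)G(h),\qquad\rho=1-\frac1M\in(0,1).
\]
The roles of $h$ and $k$ are symmetric, so $d(G(h),G(k))\le g(d(h,k))$ with $g(s)=\log(1+\rho(e^s-1))$. Now $g(0)=0$, and $g'(s)=\rho/\big((1-\rho)e^{-s}+\rho\big)$ is increasing, so on $[0,\log M]$
\[
g'\le g'(\log M)=\frac{\rho M}{\frac1M+\rho M}=:\kappa<1 .
\]
By the mean value theorem $d(G(h),G(k))\le\kappa\,d(h,k)$, and Banach's fixed point theorem gives $h\in K$ with $G(h)=h$.
\end{proof}

The lower bound $\theta$ enters through $M$ and $\kappa$, and $\kappa\to1$ as $\theta\to0$. This does no harm: $\theta$ is needed for the existence of $h$ only, and it does not appear in the estimates that follow.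

\begin{proposition}\label{prop:blow}
Let $A$ be unital, $b\in A^m_{\mathrm{sa}}$, $\varphi(x)=\sum_jb_jxb_j$, $\sigma\ge0$ and $\varepsilon>0$, and assume that $\varphi(1)+\sigma$ is invertible. Let $h$ be as in Lemma~\ref{lem:fp}, and put $p=\varphi(h)$, $c=h^{1/2}$, $y_j=cb_jc$. Then $p\ge\varphi(1)\ge0$, the elements $h$ and $c$ are continuous functions of $p$, and
\[
\sum_jy_j^2=p+\varepsilon^2p(p+\sigma)^{-1},\qquad\|y-b\|\le2\varepsilon .
\]
\end{proposition}

\begin{proof}
The map $\varphi$ is positive by (F1), and $h\ge1$ gives $p\ge\varphi(1)$. The equation $h=1+\varepsilon^2(p+\sigma)^{-1}$ exhibits $h$, and hence $c$, as a function of $p$. By \eqref{eq:phi}, $\sum_jy_j^2=cpc=hp=p+\varepsilon^2p(p+\sigma)^{-1}$.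

For the distance write $y_j-b_j=(c-1)b_jc+b_j(c-1)$. Both terms are controlled by $p$, because $b_j^2\le b_jhb_j\le p$:
\begin{align*}
\|(c-1)b_jc\|^2&=\|(c-1)\,b_jhb_j\,(c-1)\|\le\|(c-1)p(c-1)\|,\\
\|b_j(c-1)\|^2&=\|(c-1)\,b_j^2\,(c-1)\|\le\|(c-1)p(c-1)\|.
\end{align*}
For $x\ge0$ we have $\sqrt{1+x}\le1+\sqrt x$, that is, $(\sqrt{1+x}-1)^2\le x$. With $x=\varepsilon^2/(t+\sigma)$ for $t\in\operatorname{sp}(p)$ this gives $0\le(c-1)^2p\le\varepsilon^2p(p+\sigma)^{-1}\le\varepsilon^2$. So each term has norm at most $\varepsilon$.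
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unif}(a)]
Since $b\in V(A)$, the element $\varphi(1)=\sum_jb_j^2$ is invertible, and Proposition~\ref{prop:blow} applies with $\sigma=0$. Put $b'=y$. Then $\|b'-b\|\le2\varepsilon$ and $\sum_jb_j'^2=p+\varepsilon^2\ge\varepsilon^2$.
\end{proof}

The hypothesis $b\in V(A)$ is used only to admit $\sigma=0$. It cannot be dropped: for $b(t)=t$ in $C([-1,1])$, $n=0$ and $\varepsilon<\frac12$, every real $b'$ with $\|b'-b\|\le2\varepsilon$ has a zero. The theorem will be applied in the following form.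

\begin{corollary}\label{cor:3eps}
Let $A$ be unital, $a\in A^m_{\mathrm{sa}}$ and $\varepsilon>0$. There is $b'\in A^m_{\mathrm{sa}}$ with $\|b'-a\|\le\operatorname{dist}(a,V(A))+3\varepsilon$ and $\sum_jb_j'^2\ge\varepsilon^2$.
\end{corollary}

\begin{proof}
Choose $b\in V(A)$ with $\|b-a\|\le\operatorname{dist}(a,V(A))+\varepsilon$ and apply Theorem~\ref{thm:unif}(a) to $b$.
\end{proof}

\section{Distance to $V$ in an ultraproduct}\label{sec:ultra}

Every self-adjoint element $[x_i]$ of an ultraproduct has the self-adjoint representative $(\frac12(x_i+x_i^*))$. So every self-adjoint tuple can be written $a=[a^{(i)}]$ with a bounded family $a^{(i)}\in (A_i)^m_{\mathrm{sa}}$, and $\|a\|=\lim_{\mathcal U}\|a^{(i)}\|$.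

\begin{proposition}\label{prop:dist}
Let $A_i$ be unital, $B=\prod_{\mathcal U}A_i$, and $a=[a^{(i)}]\in B^m_{\mathrm{sa}}$ as above. Then
\[
\operatorname{dist}(a,V(B))=\lim\nolimits_{\mathcal U}\operatorname{dist}(a^{(i)},V(A_i)).
\]
\end{proposition}

\begin{proof}
Put $r_i=\operatorname{dist}(a^{(i)},V(A_i))$. By \eqref{eq:scale}, $r_i\le\|a^{(i)}\|$, so the limit exists.

The inequality $\ge$ holds because invertibility descends to the factors. Let $b=[b^{(i)}]\in V(B)$ with self-adjoint representatives, say $\sum_jb_j^2\ge\theta>0$. Let $T_i=\sum_j(b_j^{(i)})^2$ and $f(t)=\max\{\theta-t,0\}$. By (F4), $[f(T_i)]=f(\sum_jb_j^2)=0$, so $\|f(T_i)\|\le\theta/2$ for $\mathcal U$-many $i$. For these $i$ we have $T_i\ge\theta/2$, hence $b^{(i)}\in V(A_i)$ and $r_i\le\|a^{(i)}-b^{(i)}\|$. Taking limits, $\lim_{\mathcal U}r_i\le\|a-b\|$.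

The inequality $\le$ is where uniformity is needed. Let $\varepsilon>0$. Corollary~\ref{cor:3eps} gives $b'^{(i)}$ with $\|b'^{(i)}-a^{(i)}\|\le r_i+3\varepsilon$ and $\sum_j(b_j'^{(i)})^2\ge\varepsilon^2$, with the same $\varepsilon$ for all $i$. The family $(b'^{(i)})$ is bounded, and the quotient map onto $B$ is unital and preserves positivity. So $b'=[b'^{(i)}]$ satisfies $\sum_jb_j'^2\ge\varepsilon^2$ and $\|b'-a\|\le\lim_{\mathcal U}r_i+3\varepsilon$. Let $\varepsilon\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]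
Real rank is defined by the $*$-algebra structure and the norm, so it is invariant under isomorphism.

\emph{Ultraproducts.} We prove a little more: if $\operatorname{rr}(A_i)\le n$ for $\mathcal U$-many $i$, then $\operatorname{rr}(\prod_{\mathcal U}A_i)\le n$. By Lemma~\ref{lem:unit} and $\operatorname{rr}(A_i)=\operatorname{rr}(\tilde A_i)$ we may assume that all $A_i$ are unital. For every tuple $a=[a^{(i)}]$ the distance $\operatorname{dist}(a^{(i)},V(A_i))$ vanishes for $\mathcal U$-many $i$, so $a$ has distance $0$ from $V(\prod_{\mathcal U}A_i)$ by Proposition~\ref{prop:dist}.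

\emph{Ultraroots.} Let $\operatorname{rr}(A^{\mathcal U})\le n$. By Lemma~\ref{lem:unit}, $\operatorname{rr}(\tilde A^{\mathcal U})\le n$. For $a\in\tilde A^m_{\mathrm{sa}}$ apply Proposition~\ref{prop:dist} to the constant family $a^{(i)}=a$. The left side is $0$ and the right side is $\operatorname{dist}(a,V(\tilde A))$. Hence $\operatorname{rr}(A)=\operatorname{rr}(\tilde A)\le n$.
\end{proof}

\section{The gap}\label{sec:gap}

If there were unital algebras $A_i$, $i\in\mathbb N$, with $\operatorname{rr}(A_i)>n$ and $D_n(A_i)\to0$, then by \eqref{eq:scale} and Proposition~\ref{prop:dist} their ultraproducts along nonprincipal ultrafilters would have real rank at most $n$. Theorem~\ref{thm:gap} excludes this by a self-improvement argument, which is transparent in the commutative case.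

\begin{example}\label{ex:commgap}
For compact $X$ we have $D_n(C(X))\in\{0,1\}$. Indeed, let $|\cdot|_\infty$ be the maximum norm on $\mathbb R^m$, let $D_n(C(X))<D'<1$, and let $a\colon X\to\mathbb R^m$ be continuous and $\eta>0$.
\emph{Blow up:} put $\mu=\max\{|a|_\infty,\eta\}$ and $y=a/\mu$, so that $|y|_\infty\le1$, with equality where $|a|_\infty\ge\eta$.
\emph{Approximate:} choose $s$ without zeros such that $z=s-y$ has $|z|_\infty\le D'$.
\emph{Undo the perturbation where $y$ is large:} let $e$ be a continuous function of $|y|_\infty$ with values in $[0,1]$, equal to $0$ for $|y|_\infty\le D'$ and to $1$ for $|y|_\infty=1$, and put $u=s-ez=y+(1-e)z$. Then $u=s\neq0$ where $|y|_\infty\le D'$, and $|u|_\infty\ge|y|_\infty-D'>0$ elsewhere.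
\emph{Shrink back:} $b=\mu u$ has no zeros, and $b-a=\mu(1-e)z$ vanishes where $|a|_\infty\ge\eta$ and has norm at most $\eta$ elsewhere. Since $\eta$ is arbitrary, $D_n(C(X))=0$.
\end{example}

The error $\mu(1-e)z$ is small because at every point one of $\mu$ and $1-e$ is small. The general proof has the same four steps. The blow-up is Proposition~\ref{prop:blow} with $\sigma>0$, since $a$ need not lie in $V(A)$. The new difficulty is the cutoff $e$, which has two tasks. To keep the corrected tuple in $V(A)$, it should be a function of $T=\sum_js_j^2$. To make the error small, it should be a function of $q=\sum_jy_j^2$, which commutes with the shrinking factor. We take $e=T(T+\lambda)^{-1}$: it is a function of $T$, and the resolvent identity shows that it is close to $q(q+\lambda)^{-1}$ when $D_n(A)$ is small. The error is no longer arbitrarily small, but it is at most $D_n(A)/2$, and this suffices.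

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
Suppose $0<D:=D_n(A)\le\gamma_n$. We show that $\operatorname{dist}(a,V(A))\le D/2$ for every $a\in A^m_{\mathrm{sa}}$ with $\|a\|\le1$. Then $D\le D/2$, a contradiction. Set $\lambda=2^{-6}$ and $\eta=2^{-11}$.

\emph{Blow-up.} Apply Proposition~\ref{prop:blow} to $a$ with $\varepsilon=1$ and $\sigma=\eta$; the hypothesis holds since $\varphi(1)+\eta\ge\eta$. We obtain $p\ge0$, $h=1+(p+\eta)^{-1}$, $c=h^{1/2}$ and $y_j=ca_jc$ with $\|y\|\le\|a\|+2\le3$. Put $q=\sum_jy_j^2$ and $w=c^{-1}$. Then $w$ is invertible, $0\le w\le1$, $wy_jw=a_j$, and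
\begin{equation}\label{eq:qw}
q=p+p(p+\eta)^{-1},\qquad w^2=(p+\eta)(p+\eta+1)^{-1}.
\end{equation}

\emph{Approximation and correction.} By \eqref{eq:scale}, $\operatorname{dist}(y,V(A))\le3D<4D$; here $D>0$ is used. Choose $s\in V(A)$ such that $z=s-y$ has $\|z\|\le4D$, and put
\[
T=\sum_js_j^2,\qquad e=T(T+\lambda)^{-1},\qquad u_j=s_j-ez_je,\qquad b_j=wu_jw .
\]
All these elements are self-adjoint, and $0\le e\le1$.

\emph{Step 1: $b\in V(A)$.} We express $u$ through $s$ by an invertible matrix. Regard columns and rows of length $m$ over $A$ as elements of the $C^*$-algebra $M_m(A)$, filled up with zeros. A column $(x_j)_j$ has norm $\|\sum_jx_j^*x_j\|^{1/2}$ and a row $(x_k)_k$ has norm $\|\sum_kx_kx_k^*\|^{1/2}$. Since $e=(T+\lambda)^{-1}\sum_ks_ks_k$,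
\[
u_j=s_j+\sum_kL_{jk}s_k,\qquad L_{jk}=-ez_j\,(T+\lambda)^{-1}s_k .
\]
So $-L$ is the product of the column $(ez_j)_j$ and the row $((T+\lambda)^{-1}s_k)_k$. The column has norm at most $4D\sqrt m$. The row has norm $\|T(T+\lambda)^{-2}\|^{1/2}\le\frac1{2\sqrt\lambda}=4$, because $(t+\lambda)^2\ge4\lambda t$. Hence $\|L\|\le16D\sqrt m\le16/81920<1$, and $1+L$ is invertible in $M_m(A)$. Regarding $s$ and $u=(1+L)s$ as columns with self-adjoint entries, (F3) and (F1) give
\[
\sum_ju_j^2=s^*(1+L)^*(1+L)s\ \ge\ \|(1+L)^{-1}\|^{-2}\,T .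
\]
As $T$ is invertible, $u\in V(A)$, and $b\in V(A)$ by Lemma~\ref{lem:cong}.

\emph{Step 2: $\|b-a\|\le D/2$.} We have
\[
b_j-a_j=w(u_j-y_j)w=w(z_j-ez_je)w=w(1-e)z_jw+wez_j(1-e)w .
\]
Since $\|w\|,\|e\|\le1$ and $\|(1-e)w\|=\|w(1-e)\|$, this gives $\|b_j-a_j\|\le8D\,\|w(1-e)\|$. It remains to show $\|w(1-e)\|\le\frac1{16}$. As $1-e=\lambda(T+\lambda)^{-1}$,
\[
\|w(1-e)\|\le\|w\,\lambda(q+\lambda)^{-1}\|+\lambda\,\|(T+\lambda)^{-1}-(q+\lambda)^{-1}\| .
\]
We bound each term by $\frac1{32}$; the values of $\lambda$, $\eta$ and $\gamma_n$ are chosen for exactly this.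

By \eqref{eq:qw} the first term is the norm of the function $w(t)\,\lambda/(q(t)+\lambda)$ of $p$, a product of two factors in $[0,1]$. Let $t\ge0$. If $t\le\eta$, then $w(t)^2\le t+\eta\le2\eta=2^{-10}$, so $w(t)\le\frac1{32}$. If $t\ge\eta$, then $q(t)\ge t/(t+\eta)\ge\frac12$, so $\lambda/(q(t)+\lambda)\le2\lambda=\frac1{32}$.

For the second term use $(T+\lambda)^{-1}-(q+\lambda)^{-1}=(T+\lambda)^{-1}(q-T)(q+\lambda)^{-1}$. Both resolvents have norm at most $1/\lambda$, so the term is at most $\|T-q\|/\lambda$. From $s_j=y_j+z_j$, $\|y_j\|\le3$, $\|z_j\|\le4D$ and $D\le1$,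
\[
\|T-q\|=\Big\|\sum_j(z_jy_j+y_jz_j+z_j^2)\Big\|\le m(24D+16D^2)\le40mD .
\]
Thus the second term is at most $64\cdot40\,mD=2560\,mD\le\frac1{32}$, because $mD\le\frac1{81920}$ and $81920=2560\cdot32$.
\end{proof}

\section{Ultraproducts, products and one sentence}\label{sec:los}

\begin{proof}[Proof of Theorem~\ref{thm:los}]
(a) Let $J=\{i:\operatorname{rr}(A_i)\le n\}$. If $J\in\mathcal U$, the proof of Theorem~\ref{thm:main} gives $\operatorname{rr}(\prod_{\mathcal U}A_i)\le n$. Let $J\notin\mathcal U$, so that $I\setminus J\in\mathcal U$. By Lemma~\ref{lem:unit} we may assume that all $A_i$ are unital. For $i\notin J$, Theorem~\ref{thm:gap} gives $a^{(i)}$ with $\|a^{(i)}\|\le1$ and $\operatorname{dist}(a^{(i)},V(A_i))>\gamma_n$; for $i\in J$ put $a^{(i)}=0$. By Proposition~\ref{prop:dist}, $[a^{(i)}]$ has distance at least $\gamma_n>0$ from $V(\prod_{\mathcal U}A_i)$. So $\operatorname{rr}(\prod_{\mathcal U}A_i)>n$.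

(b) If all $A_i$ have $\operatorname{rr}>n$, then $J=\emptyset\notin\mathcal U$ and the ultraproduct has $\operatorname{rr}>n$ by (a). If $\operatorname{rr}(A^{\mathcal U})>n$, then $J\notin\mathcal U$; as $J$ is $I$ or $\emptyset$, it is empty and $\operatorname{rr}(A)>n$. So $\{\operatorname{rr}>n\}$ is closed under isomorphisms, ultraproducts and ultraroots. These closure properties pass to intersections, in particular to $\{\operatorname{rr}=n\}=\{\operatorname{rr}\le n\}\cap\{\operatorname{rr}>n-1\}$ for $n\ge1$ and to $\{\operatorname{rr}=\infty\}=\bigcap_n\{\operatorname{rr}>n\}$, while $\{\operatorname{rr}=0\}=\{\operatorname{rr}\le0\}$. Now let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$ and $A_k=C([0,1]^k)$, so that $\operatorname{rr}(A_k)=k$ by \cite{BP}. For each $n$ the set $\{k:k\le n\}$ is finite and not in $\mathcal U$, so $\prod_{\mathcal U}A_k$ has infinite real rank by (a). Thus $\{\operatorname{rr}<\infty\}$ is not closed under ultraproducts.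

(c) A $\forall\exists$ sentence is one of the form $\sup\inf$ applied to a quantifier-free formula. Let $\varepsilon=\gamma_n/4$ and
\begin{equation}\label{eq:Psi}
\Psi_n=\sup_{\|a_j\|\le1}\ \inf_{\|b_j\|\le2}\ \max\Big\{0,\ \ \max_j\|a_j-b_j\|-3\varepsilon,\ \ \varepsilon^2-\Big(4m-\Big\|4m-\sum_jb_j^2\Big\|\Big)\Big\},
\end{equation}
where $a_j,b_j$ range over self-adjoint elements. This restriction is expressible, since $x\mapsto\frac12(x+x^*)$ maps each ball onto its self-adjoint part. If $\|b_j\|\le2$ for all $j$, then $0\le\sum_jb_j^2\le4m$, so $4m-\|4m-\sum_jb_j^2\|=\min\operatorname{sp}(\sum_jb_j^2)$. The last entry of the maximum is therefore $\varepsilon^2-\min\operatorname{sp}(\sum_jb_j^2)$.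

Let $\operatorname{rr}(A)\le n$ and $\|a\|\le1$. Corollary~\ref{cor:3eps} gives $b$ with $\|a-b\|\le3\varepsilon$ and $\sum_jb_j^2\ge\varepsilon^2$, and $\|b\|\le1+3\varepsilon\le2$. For this $b$ the maximum is $0$, so $\Psi_n=0$ in $A$.

Let $\operatorname{rr}(A)>n$. By Theorem~\ref{thm:gap} there is $a$ with $\|a\|\le1$ and $\operatorname{dist}(a,V(A))>\gamma_n=4\varepsilon$. Let $\|b\|\le2$. If $b\notin V(A)$, then $\min\operatorname{sp}(\sum_jb_j^2)=0$ and the last entry is $\varepsilon^2$. If $b\in V(A)$, the middle entry exceeds $4\varepsilon-3\varepsilon=\varepsilon\ge\varepsilon^2$. So $\Psi_n\ge\varepsilon^2=(\gamma_n/4)^2$ in $A$.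

(d) Each $A_k$ is a direct summand of $P=\prod_iA_i$, so $\operatorname{rr}(A_k)\le\operatorname{rr}(P)$ by \eqref{eq:sum}. Conversely let $\operatorname{rr}(A_i)\le n$ for all $i$, let $a=(a^{(i)})\in P^m_{\mathrm{sa}}$ and $\varepsilon>0$. Corollary~\ref{cor:3eps} gives $b'^{(i)}$ with $\|b'^{(i)}-a^{(i)}\|\le3\varepsilon$ and $\sum_j(b_j'^{(i)})^2\ge\varepsilon^2$ for every $i$. Then $b'=(b'^{(i)})$ lies in $P^m_{\mathrm{sa}}$, $\|b'-a\|\le3\varepsilon$ and $\sum_jb_j'^2\ge\varepsilon^2$. Hence $\operatorname{rr}(P)\le n$.
\end{proof}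

\section{The constant in the uniformity theorem}\label{sec:const}

The tuple $y$ of Section~\ref{sec:fp} is already within $\frac2{\sqrt3}\varepsilon$ of $b$ when $\sigma=0$. The bound $2\varepsilon$ came from estimating two terms separately. Since $y_j-b_j$ is self-adjoint, its norm can instead be computed from a quadratic form, in which the two terms merge into one inner product.

\begin{proof}[Proof of Theorem~\ref{thm:unif}(b), upper bound]
Take $p,h,c,y$ from Proposition~\ref{prop:blow} with $\sigma=0$, and put $q=\sum_jy_j^2=p+\varepsilon^2$ and $w=c^{-1}$. Then $b_j=wy_jw$, $0\le w\le1$, and $w^2=h^{-1}=p(p+\varepsilon^2)^{-1}=1-\varepsilon^2q^{-1}$. So $1-w^2$ is invertible and $q=\varepsilon^2(1-w^2)^{-1}$. Put $x=(1-w)(1+w)^{-1}$. Then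
\[
0\le x\le1,\qquad q(1-w)^2=\varepsilon^2x,\qquad 1+w=2(1+x)^{-1}.
\]
Represent $A$ faithfully and unitally on a Hilbert space, let $\xi$ be a unit vector, and fix $j$. Expanding,
\[
\langle y_j(1-w)\xi,(1+w)\xi\rangle=\langle(y_j-wy_jw)\xi,\xi\rangle+\big(\langle y_j\xi,w\xi\rangle-\langle y_jw\xi,\xi\rangle\big).
\]
The first summand is real. The bracket is purely imaginary, because $\langle y_jw\xi,\xi\rangle=\langle w\xi,y_j\xi\rangle$ is the conjugate of $\langle y_j\xi,w\xi\rangle$. By the Cauchy--Schwarz inequality,
\[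
|\langle(y_j-b_j)\xi,\xi\rangle|\le\|y_j(1-w)\xi\|\,\|(1+w)\xi\| .
\]
Let $\nu=\langle x\xi,\xi\rangle\in[0,1]$. As $y_j^2\le q$, we get $\|y_j(1-w)\xi\|^2\le\langle q(1-w)^2\xi,\xi\rangle=\varepsilon^2\nu$. The function $4(1+t)^{-2}$ is convex with values $4$ and $1$ at $t=0$ and $t=1$, so it lies below $4-3t$ on $[0,1]$, and $\|(1+w)\xi\|^2=\langle4(1+x)^{-2}\xi,\xi\rangle\le4-3\nu$. Therefore
\[
|\langle(y_j-b_j)\xi,\xi\rangle|^2\le\varepsilon^2\nu(4-3\nu)\le\tfrac43\varepsilon^2,
\]
the maximum being attained at $\nu=\frac23$. The norm of a self-adjoint operator $v$ is the supremum of $|\langle v\xi,\xi\rangle|$ over unit vectors, so $\|y_j-b_j\|\le\frac2{\sqrt3}\varepsilon$.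
\end{proof}

For the lower bound the algebra $\mathbb C$ is not enough when $n\ge1$: moving each coordinate of $b\in\mathbb R^m$ away from $0$ by $\varepsilon/\sqrt m$ already gives $\sum_jb_j'^2\ge\varepsilon^2$. The cheap directions are the diagonal ones. We use a homotopy obstruction to force $b'$ to point along a coordinate axis at some point where $b$ is nearly $0$.

\begin{proof}[Proof of Theorem~\ref{thm:unif}(b), lower bound]
Suppose that (a) holds with $C\varepsilon$ in place of $2\varepsilon$, where $C\ge0$, and take $\varepsilon=1$. Let $|\cdot|$ be the Euclidean norm on $\mathbb R^m$ and $S^n\subseteq\mathbb R^m$ the unit sphere. Let $\eta>0$, $R>C\sqrt m$, $A=C(S^n\times[0,1])$ and $b(x,t)=(\eta+tR)x$. Then $|b|\ge\eta$, so $b\in V(A)$, and there is a continuous $b'\colon S^n\times[0,1]\to\mathbb R^m$ with $|b_j'-b_j|\le C$ for all $j$ and $|b'|\ge1$ everywhere. Put $f_t=b'(\cdot,t)/|b'(\cdot,t)|\colon S^n\to S^n$. This is a homotopy from $f_0$ to $f_1$. At $t=1$ we have $|b'-b|\le C\sqrt m<R<|b|$, so the segment from $b(x,1)$ to $b'(x,1)$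 misses the origin, and its normalization is a homotopy from the identity of $S^n$ to $f_1$. Hence $f_0$ is homotopic to the identity. A map $S^n\to S^n$ that omits a point is homotopic to a constant, since the complement of a point is contractible, and the identity of $S^n$ is not homotopic to a constant. So $f_0$ is surjective. Choose $x$ with $b'(x,0)=(r,0,\dots,0)$ and $r\ge1$. Comparing the first coordinates, $1\le r\le C+\eta x_0\le C+\eta$. Letting $\eta\to0$ gives $C\ge1$.
\end{proof}

For $n=0$ the rescaling at the beginning of Section~\ref{sec:idea} shows that the optimal constant is exactly $1$. For $n\ge1$ we do not determine the optimal constant in $[1,2/\sqrt3]$; it plays no role in the other results.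

\begin{thebibliography}{9}

\bibitem{BP}
Brown and Pedersen, \emph{$C^*$-algebras of real rank zero}, J. Funct. Anal. (1991).

\bibitem{Thiel}
Hannes Thiel, \emph{Real rank of extensions of $C^*$-algebras}, arXiv:2311.03403 (2023).

\end{thebibliography}
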